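\title{The cones of monotone and of nonnegative lattice-invariant valuations are simplicial}

\begin{abstract}
The real-valued valuations on lattice polytopes in $\mathbb{R}^d$ that are invariant under the affine automorphisms of $\mathbb{Z}^d$ form a vector space of dimension $d+1$. We prove that the nonnegative ones and the monotone ones each form a simplicial cone of full dimension, for every $d\ge1$, as conjectured by Jochemko and Sanyal. Facets and generators are explicit: both cones are described through the expansion of Ehrhart polynomials in the basis $1,\ n,\ n^2,\ n(n^2-1),\ n^2(n^2-1),\dots$. The proof splits a lattice point series into two parts with palindromic, nonnegative numerators.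
\end{abstract}

\section{Introduction}

A \emph{lattice polytope} is the convex hull of finitely many points of $\mathbb{Z}^d$. Let $\mathcal{P}(\mathbb{Z}^d)$ be the family of all lattice polytopes in $\mathbb{R}^d$ together with the empty set. A map $\phi\colon\mathcal{P}(\mathbb{Z}^d)\to\mathbb{R}$ is a \emph{valuation} if $\phi(\emptyset)=0$ and
\[
\phi(P\cup Q)+\phi(P\cap Q)=\phi(P)+\phi(Q)
\]
whenever $P$, $Q$, $P\cup Q$ and $P\cap Q$ all lie in $\mathcal{P}(\mathbb{Z}^d)$. It is \emph{lattice-invariant} if $\phi(UP+t)=\phi(P)$ for all $P$, all $U\in GL_d(\mathbb{Z})$ and all $t\in\mathbb{Z}^d$. Three examples are the volume $\operatorname{vol}_d$, the lattice point count $|P\cap\mathbb{Z}^d|$, and the Euler characteristic $\chi$, which is $1$ on nonempty polytopes and $0$ on $\emptyset$. By the Betke--Kneser theorem, the lattice-invariant valuations form a real vector space of dimension $d+1$.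

A valuation is additive like a measure, and one may ask which valuations also share the order properties of a measure. Call $\phi$ \emph{nonnegative} if $\phi(P)\ge0$ for all $P$, and \emph{monotone} if $\phi(P)\le\phi(Q)$ whenever $P\subseteq Q$. Each property defines a convex cone in the space of lattice-invariant valuations, and monotone implies nonnegative because $\emptyset\subseteq P$. Each cone is cut out by infinitely many linear inequalities, one for every polytope or pair of polytopes, so the definition does not even show that it is polyhedral. A cone is \emph{simplicial} if it is generated by linearly independent vectors.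

In the plane both cones are known. Put $b=|\,\cdot\cap\mathbb{Z}^2|-\operatorname{vol}_2-\chi$. This is half the number of boundary lattice points on a two-dimensional polygon, the lattice length (the number of lattice points minus one) on a segment, and $0$ on a point. Then $\operatorname{vol}_2,b,\chi$ is a basis; the nonnegative cone is generated by $\operatorname{vol}_2,b,\chi$, and the monotone cone by $\chi$, $b+\operatorname{vol}_2$, $\operatorname{vol}_2$. The two cones differ: the triangle with vertices $(0,3),(-1,0),(1,-1)$ has $b=3/2$ and contains the segment from $(0,0)$ to $(0,3)$, which has $b=3$. The conjecture posed in \cite{JS} is the following.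

\begin{quote}
\emph{The cones of lattice-invariant valuations $\phi\colon\mathcal{P}(\mathbb{Z}^d)\to\mathbb{R}$ that are monotone, respectively nonnegative, are simplicial.}
\end{quote}

We prove this for all $d\ge1$. To state the result we first turn valuations into linear functionals on polynomials. Recall Ehrhart's theorem: for a nonempty lattice polytope $P\subset\mathbb{R}^D$ there is a polynomial $L_P$ of degree $\dim P$ with $L_P(n)=|nP\cap\mathbb{Z}^D|$ for all integers $n\ge1$; it satisfies $L_P(0)=1$, and its coefficient of $n^D$ is $\operatorname{vol}_D(P)$. Put $L_\emptyset=0$, and let $V_d$ be the space of real polynomials in $n$ of degree at most $d$. For fixed $n\ge1$ the map $P\mapsto|nP\cap\mathbb{Z}^d|$ is a lattice-invariant valuation. By interpolation, each of the $d+1$ coefficients of $L_P$ is a fixed linear combination of $L_P(1),\dots,L_P(d+1)$, hence a lattice-invariant valuation as well. The standard simplices $\Sigma_j=\operatorname{conv}(0,e_1,\dots,e_j)$, $0\le j\le d$, have $L_{\Sigma_j}=\binom{n+j}{j}$, and these polynomials form a basis of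 $V_d$. So the $d+1$ coefficient valuations are linearly independent, and by the Betke--Kneser theorem they form a basis. In other words, \emph{the lattice-invariant valuations $\phi$ correspond bijectively to the linear functionals $\Lambda_\phi\colon V_d\to\mathbb{R}$ through $\phi(P)=\Lambda_\phi(L_P)$.} This is the only place where lattice invariance is used.

For $d=2$ we have $L_P=\chi+bn+\operatorname{vol}_2n^2$, so the generators of the nonnegative cone are the coefficients of $L_P$. One would guess the same in every dimension, but the guess fails for $d=3$: the tetrahedron with vertices $(0,0,0),(1,0,0),(0,1,0),(1,1,m)$ has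
\begin{equation}\label{eq:tetra}
L(n)=1+2n+n^2+m\,\frac{n(n^2-1)}{6}
\end{equation}
(see Example~\ref{ex:tetra}), and its coefficient of $n$ is negative for $m>12$. Formula \eqref{eq:tetra} suggests the repair, namely to replace $n^3$ by $n(n^2-1)$. Define $q_0=1$ and
\[
q_{2k+1}(n)=\binom{n+k}{2k+1}\quad(k\ge0),\qquad q_{2k}(n)=\binom{n+k}{2k}+\binom{n+k-1}{2k}\quad(k\ge1).
\]
In product form,
\[
q_{2k+1}=\frac{n}{(2k+1)!}\prod_{j=1}^{k}(n^2-j^2),\qquad q_{2k}=\frac{2}{(2k)!}\prod_{j=0}^{k-1}(n^2-j^2);
\]
for $q_{2k}$, factor out $(n+k-1)\cdots(n-k+1)$ and use $(n+k)+(n-k)=2n$. Thus $q_1=n$, $q_2=n^2$, $q_3=n(n^2-1)/6$, $q_4=n^2(n^2-1)/12$, the polynomial $q_i$ has degree $i$, and $q_i(-n)=(-1)^iq_i(n)$.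

For a polynomial $p$ let $(\Delta p)(n)=p(n+1)-p(n)$, and let $Sp$ be the polynomial with $(Sp)(n)=\sum_{k=0}^{n-1}p(k)$ for $n\ge0$; the linear operator $S$ sends $\binom nj$ to $\binom n{j+1}$. Then $\Delta Sp=p$, $S\Delta p=p-p(0)$, and $S$ raises degrees by one.

\begin{theorem}\label{thm:nonneg}
Let $d\ge1$. A lattice-invariant valuation $\phi$ on $\mathcal{P}(\mathbb{Z}^d)$ is nonnegative if and only if $\Lambda_\phi(q_i)\ge0$ for $i=0,\dots,d$.
\end{theorem}

\begin{theorem}\label{thm:mono}
Let $d\ge1$. A lattice-invariant valuation $\phi$ on $\mathcal{P}(\mathbb{Z}^d)$ is monotone if and only if $\Lambda_\phi(1)\ge0$ and $\Lambda_\phi(Sq_i)\ge0$ for $i=0,\dots,d-1$.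
\end{theorem}

\begin{corollary}\label{cor:simplicial}
For every $d\ge1$ both cones are simplicial of dimension $d+1$. Define $\varepsilon_i$ and $\delta_i$ by $L_P=\sum_{i=0}^d\varepsilon_i(P)q_i$ and $\Delta L_P=\sum_{i=0}^{d-1}\delta_i(P)q_i$. The nonnegative cone is generated by $\varepsilon_0,\dots,\varepsilon_d$, and the monotone cone by $\chi,\delta_0,\dots,\delta_{d-1}$.
\end{corollary}

\begin{proof}
If $p_0,\dots,p_d$ is a basis of $V_d$ with dual basis $p_0^*,\dots,p_d^*$, then $\Lambda=\sum_i\Lambda(p_i)p_i^*$ for every functional $\Lambda$, so the functionals that are nonnegative on the basis form the cone generated by the dual basis. By degrees, $q_0,\dots,q_d$ and $1,Sq_0,\dots,Sq_{d-1}$ are bases of $V_d$. The coordinates of $L_P$ in the first basis are the $\varepsilon_i(P)$, and $L_P=L_P(0)+S\Delta L_P=\chi(P)\cdot1+\sum_i\delta_i(P)Sq_i$ gives its coordinates in the second.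
\end{proof}

\begin{example}\label{ex:low}
Write $L_P=\sum_ic_in^i$, so that $c_0=\chi$. For $d=1$ both cones are generated by $\chi$ and the length $c_1$. For $d=2$ we have $\Delta L_P=(b+\operatorname{vol}_2)+2\operatorname{vol}_2\,n$, so the generators are $\chi,b,\operatorname{vol}_2$ and $\chi,\,b+\operatorname{vol}_2,\,2\operatorname{vol}_2$, as in the known case. For $d=3$,
\[
L_P=c_0+(c_1+c_3)q_1+c_2q_2+6c_3q_3,\qquad \Delta L_P=(c_1+c_2+c_3)+(2c_2+3c_3)q_1+3c_3q_2 .
\]
The nonnegative cone is generated by $\chi$, $c_1+c_3$, $c_2$, $c_3$, and the monotone cone by $\chi$, $c_1+c_2+c_3=|P\cap\mathbb{Z}^3|-\chi$, $2c_2+3c_3$, $c_3$.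
\end{example}

The condition $\Lambda_\phi(1)\ge0$ in Theorem~\ref{thm:mono} comes from the pairs $\emptyset\subseteq Q$. If these pairs were left out of the definition, both $\chi$ and $-\chi$ would be monotone, and a cone that contains a line is not simplicial.

Put $N_r=\{\sum_{i=0}^rc_iq_i:c_i\ge0\}$ for $r\ge0$ and $N_{-1}=\{0\}$. The necessity of the conditions comes from simplices whose rescaled Ehrhart polynomials converge to $q_i$ (Section~\ref{sec:extremal}). Their sufficiency rests on one statement, Proposition~\ref{prop:main}: if $Q$ arises from $P$ by adjoining one lattice point and $\dim Q=r$, then $\Delta(L_Q-L_P)\in N_{r-1}$. Its proof combines a lemma on palindromic polynomials (Section~\ref{sec:palin}) with half-open decompositions of simplicial fans (Section~\ref{sec:halfopen}). Section~\ref{sec:more} describes the dual cones and gives a test on the $d+1$ simplices $\Sigma_j$.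

\section{Generating functions, boxes and pyramids}\label{sec:gen}

For a polynomial $p$ let $\Gamma_p(t)=\sum_{n\ge0}p(n)t^n$; the series determines $p$, and $\Gamma_{Sp}=\frac{t}{1-t}\Gamma_p$. For integers $0\le e\le j$,
\[
\frac{t^e}{(1-t)^{j+1}}=\sum_{n\ge0}\binom{n-e+j}{j}t^n ,
\]
where the terms with $0\le n<e$ vanish on the right because then $0\le n-e+j<j$. Hence
\begin{equation}\label{eq:gq}
\Gamma_{q_{2k+1}}=\frac{t^{k+1}}{(1-t)^{2k+2}}\quad(k\ge0),\qquad\Gamma_{q_{2k}}=\frac{t^k+t^{k+1}}{(1-t)^{2k+1}}\quad(k\ge1).
\end{equation}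
So the numerator of $\Gamma_{q_i}$ over $(1-t)^{i+1}$ sits in the middle degree, or the two middle degrees, of the range $0,\dots,i+1$.

For $w\in\mathbb{Z}^D$ write $\bar w=(w,1)\in\mathbb{Z}^{D+1}$, and call the last coordinate of a point $z\in\mathbb{R}^{D+1}$ its \emph{height} $\operatorname{ht}(z)$. The \emph{height series} of a set $Z\subseteq\mathbb{Z}^{D+1}$ with finitely many points at each height is $\sum_{z\in Z}t^{\operatorname{ht}(z)}$. The lattice points of $nP$ are the lattice points at height $n$ in the cone over $P\times\{1\}$, and simplicial pieces of such cones are counted as follows.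

\begin{lemma}\label{lem:box}
Let $z_1,\dots,z_e\in\mathbb{Z}^{D+1}$ be linearly independent of height $1$, let $I_1,\dots,I_e\subset[0,\infty)$ be bounded intervals, and let $M\subseteq\{1,\dots,e\}$ be such that $I_j$ is half-open of length $1$ for $j\in M$. Put $A_j=I_j+\mathbb{Z}_{\ge0}$ for $j\in M$ and $A_j=I_j$ for $j\notin M$. Then the lattice points $\sum_jx_jz_j$ with all $x_j\in A_j$ have height series $\beta(t)/(1-t)^{|M|}$, where the polynomial $\beta$ is the height series of the lattice points in the \emph{box} $\{\sum_jx_jz_j:x_j\in I_j\}$.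
\end{lemma}

\begin{proof}
For $j\in M$, every $x_j\in A_j$ is uniquely $y_j+k_j$ with $y_j\in I_j$ and $k_j\in\mathbb{Z}_{\ge0}$. Subtracting the lattice vector $\sum_{j\in M}k_jz_j$, of height $\sum_jk_j$, gives a bijection between the lattice points to be counted and the pairs consisting of a lattice point of the box and a vector in $\mathbb{Z}_{\ge0}^M$. The box is bounded, so $\beta$ is a polynomial.
\end{proof}

Note that $[c,c+1)+\mathbb{Z}_{\ge0}=[c,\infty)$ and $(c,c+1]+\mathbb{Z}_{\ge0}=(c,\infty)$. All symmetry in this paper comes from one map. If every $I_j$ lies in $[0,1]$, the \emph{reflection} $z\mapsto z_1+\dots+z_e-z$ preserves the lattice, maps the box with intervals $I_j$ onto the box with intervals $1-I_j$, and sends height $h$ to height $e-h$. It exchanges $[0,1)$ and $(0,1]$, that is, weak and strict inequalities, and it replaces $\beta(t)$ by $t^e\beta(1/t)$.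

For a lattice simplex $P$ with vertices $w_0,\dots,w_i$, Lemma~\ref{lem:box} gives
\begin{equation}\label{eq:simplex}
\Gamma_{L_P}=\frac{h(t)}{(1-t)^{i+1}},\qquad\sum_{n\ge1}\bigl|\operatorname{relint}(nP)\cap\mathbb{Z}^D\bigr|\,t^n=\frac{t^{i+1}h(1/t)}{(1-t)^{i+1}},
\end{equation}
where $h$ is the height series of the lattice points $\sum_j x_j\bar w_j$ with all $x_j\in[0,1)$. At height $0$ there is only the origin, in agreement with $L_P(0)=1$.

The operator $S$ enters through pyramids. For a nonempty lattice polytope $P\subset\mathbb{R}^D$ let $\operatorname{Pyr}(P)=\operatorname{conv}\bigl(P\times\{0\}\cup\{(0,1)\}\bigr)\subset\mathbb{R}^{D+1}$; we identify $P$ with the facet $P\times\{0\}$, which has the same Ehrhart polynomial. The slice of $n\operatorname{Pyr}(P)$ with last coordinate $k$ is $(n-k)P$, which contains $L_P(n-k)$ lattice points for $k=0,\dots,n$. Summing over $k\ge1$ gives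
\begin{equation}\label{eq:pyr}
L_{\operatorname{Pyr}(P)}-L_P=SL_P .
\end{equation}

\section{Simplices with box points at the middle heights}\label{sec:extremal}

For $i\ge1$ the polynomial $q_i$ vanishes at $0$, so it is not a multiple of any $L_P$ with $P\ne\emptyset$ and can only be reached in the limit. Comparing \eqref{eq:gq} with \eqref{eq:simplex}, we want $i$-dimensional simplices with many box points, all of them except the origin at the middle heights.

\begin{lemma}\label{lem:extremal}
For every $i\ge0$ there are lattice simplices $P_m\subset\mathbb{R}^i$ of dimension $i$, for $m=3,5,7,\dots$, and numbers $\lambda_m>0$ such that $\lambda_mL_{P_m}\to q_i$ coefficientwise.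
\end{lemma}

\begin{proof}
For $i=0$ take a point and $\lambda_m=1$. Let $i\ge1$, let $a=(a_0,\dots,a_i)\in\mathbb{Z}^{i+1}$ have $a_i=1$ and coordinate sum $0$, and for $m\ge1$ let $P_m$ have the vertices
\[
w_0=0,\qquad w_j=e_j\ \ (1\le j\le i-1),\qquad w_i=me_i-\sum_{j=1}^{i-1}a_je_j .
\]
The point $\sum_jx_j\bar w_j$ has coordinates $x_j-a_jx_i$ for $1\le j\le i-1$, then $mx_i$, and height $\sum_jx_j$. For $x\in[0,1)^{i+1}$ these are integers exactly if $x_i=l/m$ for some $l\in\{0,\dots,m-1\}$, $x_j\equiv la_j/m\pmod 1$ for $1\le j\le i-1$, and $x_0\equiv-\sum_{j\ge1}la_j/m=la_0/m\pmod1$. So the box has $m$ lattice points, of heights $\sum_{j=0}^i\{la_j/m\}$, where $\{\cdot\}$ is the fractional part. For $l=0$ the height is $0$. For $0<l<m$, an entry $1$ and an entry $-1$ of $a$ together contribute $\frac lm+(1-\frac lm)=1$.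

If $i=2k+1$, let $a$ have $k+1$ entries $1$ and $k+1$ entries $-1$. Then $h=1+(m-1)t^{k+1}$, and by \eqref{eq:gq} and \eqref{eq:simplex},
\[
L_{P_m}=\binom{n+i}{i}+(m-1)\,q_i .
\]
If $i=2k\ge2$, the number of entries is odd and they cannot all be paired. Let $a$ have one entry $-2$, $k+1$ entries $1$ and $k-1$ entries $-1$, and let $m$ be odd, so that $2l\ne m$. The entries $1,1,-2$ contribute $\frac{2l}m+(1-\frac{2l}m)=1$ if $0<l<m/2$ and $\frac{2l}m+(2-\frac{2l}m)=2$ if $m/2<l<m$, and the other entries form $k-1$ pairs. Each range contains $(m-1)/2$ values of $l$, so $h=1+\frac{m-1}2(t^k+t^{k+1})$ and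
\[
L_{P_m}=\binom{n+i}{i}+\frac{m-1}{2}\,q_i .
\]
Take $\lambda_m=1/(m-1)$ for odd $i$ and $\lambda_m=2/(m-1)$ for even $i$.
\end{proof}

\section{Palindromic numerators}\label{sec:palin}

We turn to the opposite question, why Ehrhart polynomials lie in $N_d$. A nonnegative numerator is not enough: the coefficient of $t^n$ in $t^2/(1-t)^2$ is $n-1$ for $n\ge1$, and $n-1\notin N_1$. What is missing is symmetry, and the tetrahedron of the introduction shows how to produce it.

\begin{example}\label{ex:tetra}
Take $i=3$, $a=(1,-1,-1,1)$ and any $m\ge1$ in the proof of Lemma~\ref{lem:extremal}. Then $P_m$ has the vertices $(0,0,0),(1,0,0),(0,1,0),(1,1,m)$ and $h=1+(m-1)t^2$. Let $L(n)$ and $L^\circ(n)$ count the lattice points of $nP_m$ and of its interior, and write $2L=(L+L^\circ)+(L-L^\circ)$. By \eqref{eq:simplex} the numerators of $L$ and $L^\circ$ over $(1-t)^4$ are $h$ and $t^4h(1/t)=(m-1)t^2+t^4$. Their sum is palindromic of degree $4$, and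
\[
1+2(m-1)t^2+t^4=(1-t)^4+4t(1-t)^2+2mt^2 .
\]
Dividing by $(1-t)^4$ and using \eqref{eq:gq} gives $L+L^\circ=4q_1+2mq_3$ for $n\ge1$. The difference of the numerators is $1-t^4$, which has a negative coefficient. But $L-L^\circ$ counts points on the boundary, which is two-dimensional, and the proper denominator is $(1-t)^3$. Over it the numerator is nonnegative and palindromic of degree $3$:
\[
1+t+t^2+t^3=(1+t)\bigl((1-t)^2+2t\bigr).
\]
Dividing by $(1-t)^3$ gives $\frac{1+t}{1-t}+2\frac{t+t^2}{(1-t)^3}$, so $L-L^\circ=2q_0+2q_2$ for $n\ge1$. Hence $L=q_0+2q_1+q_2+mq_3$, which is \eqref{eq:tetra}.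
\end{example}

The two expansions in the example are instances of a general fact.

\begin{lemma}\label{lem:palin}
Let $m\ge0$ and $a(t)=\sum_{i=0}^ma_it^i$ with $a_i=a_{m-i}\ge0$ for all $i$. Then there is $p\in N_{m-1}$, involving only those $q_i$ with $i\equiv m-1\pmod2$, such that $[t^n]\,a(t)/(1-t)^m=p(n)$ for all $n\ge1$.
\end{lemma}

\begin{proof}
Write $m=2s+\epsilon$ with $\epsilon\in\{0,1\}$. We claim that
\begin{equation}\label{eq:gamma}
a(t)=(1+t)^\epsilon\sum_{j=0}^sc_jt^j(1-t)^{2s-2j}\qquad\text{with all }c_j\ge0 .
\end{equation}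
The polynomial $a$ is a nonnegative combination of the polynomials $t^i+t^{m-i}=t^i(1+t^r)$ with $r=m-2i\ge0$, so it suffices to treat these. For $r=0$ we have $m=2s$ and $2t^s$ has the required form. For $r\ge1$ the roots of $1+t^r$ are simple, lie on the unit circle and differ from $1$; the nonreal ones come in conjugate pairs $e^{\pm\sqrt{-1}\,\theta_l}$, and $-1$ is a root exactly if $r$ is odd, that is, if $\epsilon=1$. Therefore
\[
1+t^r=(1+t)^\epsilon\prod_{l=1}^{s-i}\bigl(1-2\cos\theta_l\,t+t^2\bigr)=(1+t)^\epsilon\prod_{l=1}^{s-i}\bigl((1-t)^2+(2-2\cos\theta_l)\,t\bigr).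
\]
The product expands into nonnegative multiples of $t^j(1-t)^{2(s-i-j)}$, and multiplying by $t^i$ gives terms $t^{i+j}(1-t)^{2s-2(i+j)}$. This proves \eqref{eq:gamma}.

Now divide by $(1-t)^m$. If $m=2s$, the result is $\sum_jc_jt^j/(1-t)^{2j}$. The term $j=0$ is a constant, and for $1\le j\le s$ the term is $c_j\Gamma_{q_{2j-1}}$ with $2j-1\le m-1$. If $m=2s+1$, the result is $\sum_jc_j(t^j+t^{j+1})/(1-t)^{2j+1}$. For $1\le j\le s$ the term is $c_j\Gamma_{q_{2j}}$ with $2j\le m-1$, and for $j=0$ it is $c_0\frac{1+t}{1-t}=c_0+2c_0\sum_{n\ge1}q_0t^n$.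
\end{proof}

The terms with $j=0$ explain the restriction to $n\ge1$. It costs nothing, since a polynomial is determined by its values at the positive integers.

\section{Half-open decompositions}\label{sec:halfopen}

To apply Lemma~\ref{lem:box} to a triangulated region, every relatively open face has to be assigned to exactly one maximal simplex containing it, in such a way that each maximal simplex only loses some of its facets. A generic direction makes this assignment: a point goes to the simplex that it enters when pushed slightly in that direction. Reversing the direction reverses all choices, which matches the reflection of boxes.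

Let $E$ be a real vector space of dimension $e\ge0$. Let $\mathcal{K}$ be a finite simplicial complex, that is, a family of finite sets (\emph{faces}) that contains $\emptyset$ and is closed under taking subsets. Suppose that a vector $u_w\in E$ is given for each vertex $w$. Put $C^\circ_\tau=\{\sum_{w\in\tau}x_wu_w:\text{all }x_w>0\}$, with $C^\circ_\emptyset=\{0\}$. We call $(\mathcal{K},u)$ a \emph{simplicial fan} if the vectors $u_w$, $w\in\tau$, are linearly independent for each face $\tau$ and the sets $C^\circ_\tau$ are pairwise disjoint. Their union is the \emph{support} $|\mathcal{K}|$. A vector $\eta\in E$ is \emph{generic} if it lies outside the span of $\{u_w:w\in\tau\}$ for every face with $|\tau|<e$. Finitely many proper subspaces cover no nonempty open set, so every such set contains generic vectors. If $\eta$ is generic and $|\sigma|=e$, write $\eta=\sum_{w\in\sigma}\eta_wu_w$. All $\eta_w$ are nonzero, since $\sigma\setminus\{w\}$ is a face with $e-1$ elements. Put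
\[
R_\eta(\sigma)=\{w\in\sigma:\eta_w<0\},\qquad\text{so that}\qquad R_{-\eta}(\sigma)=\sigma\setminus R_\eta(\sigma),
\]
and write $[R,\sigma]=\{\tau:R\subseteq\tau\subseteq\sigma\}$.

\begin{lemma}\label{lem:halfopen}
Let $(\mathcal{K},u)$ be a simplicial fan in $E$, let $\eta$ be generic, and let $X_\eta$ be the set of all $x\in E$ with $x+\epsilon\eta\in|\mathcal{K}|$ for all sufficiently small $\epsilon>0$. Then the intervals $[R_\eta(\sigma),\sigma]$, for $\sigma\in\mathcal{K}$ with $|\sigma|=e$, are pairwise disjoint, and their union is the set of faces $\tau$ such that $C^\circ_\tau$ meets $X_\eta$.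
\end{lemma}

\begin{proof}
Let $|\sigma|=e$ and $x=\sum_{w\in\sigma}x_wu_w\in E$. We have $x_w+\epsilon\eta_w>0$ for all small $\epsilon>0$ exactly if $x_w>0$, or $x_w=0$ and $\eta_w>0$. Hence
\begin{equation}\label{eq:push}
x+\epsilon\eta\in C^\circ_\sigma\text{ for all small }\epsilon>0\iff x\in C^\circ_\tau\text{ for some }\tau\in[R_\eta(\sigma),\sigma].
\end{equation}
If $\tau$ lies in the intervals of $\sigma$ and $\sigma'$, then \eqref{eq:push} for a point $x\in C^\circ_\tau$ produces a point of $C^\circ_\sigma\cap C^\circ_{\sigma'}$, so $\sigma=\sigma'$. If $\tau$ lies in some interval, then $C^\circ_\tau\subseteq X_\eta$ by \eqref{eq:push}. Conversely, let $x\in C^\circ_\tau\cap X_\eta$. A subspace that does not contain $\eta$ contains $x+\epsilon\eta$ for at most one $\epsilon$. So for some $\epsilon_0>0$ the connected set $\{x+\epsilon\eta:0<\epsilon<\epsilon_0\}$ is covered by the disjoint open sets $C^\circ_\sigma$ with $|\sigma|=e$, and it lies in one of them. By \eqref{eq:push}, $x\in C^\circ_{\tau'}$ for some $\tau'\in[R_\eta(\sigma),\sigma]$, and $\tau'=\tau$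 by disjointness.
\end{proof}

We need three partitions attached to a fan whose support is a pointed convex cone. Interior and boundary are taken in $E$.

\begin{lemma}\label{lem:three}
Let $(\mathcal{T},u)$ be a simplicial fan in a space $E$ of dimension $r\ge1$. Suppose that its support $C$ is a closed convex cone that spans $E$, and that some linear functional $\ell$ is positive on $C\setminus\{0\}$. Then each $C^\circ_\tau$ lies in $\operatorname{int}C$ or in $\partial C$, and $\partial\mathcal{T}=\{\tau\in\mathcal{T}:C^\circ_\tau\subseteq\partial C\}$ is a subcomplex containing $\emptyset$. There are subsets $R(\sigma)\subseteq\sigma$ for $\sigma\in\mathcal{T}$ with $|\sigma|=r$, and $R'(\rho)\subseteq\rho$ for $\rho\in\partial\mathcal{T}$ with $|\rho|=r-1$, such that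
\[
\mathcal{T}=\bigsqcup_{\sigma}\,[R(\sigma),\sigma],\qquad\mathcal{T}\setminus\partial\mathcal{T}=\bigsqcup_{\sigma}\,[\sigma\setminus R(\sigma),\sigma],\qquad\partial\mathcal{T}=\bigsqcup_{\rho}\,[R'(\rho),\rho].
\]
\end{lemma}

\begin{proof}
A point $x\in C$ lies in $\partial C$ exactly if $\lambda(x)=0$ for some nonzero linear functional $\lambda$ that is nonnegative on $C$ (supporting hyperplane theorem). If such an $x$ lies in $C^\circ_\tau$, then $\lambda(u_w)=0$ for all $w\in\tau$, so $C^\circ_{\tau'}\subseteq\partial C$ for all $\tau'\subseteq\tau$, and $|\tau|\le r-1$. Taking $\lambda=\ell$ shows $0\in\partial C$. This proves the first assertions.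

The interior of $C$ is nonempty because $C$ is convex and spans $E$. Choose a generic $\eta\in\operatorname{int}C$ and put $R=R_\eta$. Since $C$ is closed and $C+C\subseteq C$, we have $X_\eta=C$. Further $X_{-\eta}=\operatorname{int}C$: the set $X_{-\eta}$ lies in $C$ and contains the interior, and for $x\in\partial C$ with $\lambda$ as above we have $\lambda(\eta)>0$, hence $\lambda(x-\epsilon\eta)<0$. Lemma~\ref{lem:halfopen} for $\eta$ and for $-\eta$ gives the first two partitions.

The boundary is not convex, so we flatten it first. Let $\pi\colon E\to E'=E/\mathbb{R}\eta$ be the projection. For $x\in E$ the set $\{s\in\mathbb{R}:x+s\eta\in C\}$ is a closed interval. It contains all large $s$, since $x/s+\eta\in C$ for large $s$, and it is bounded below, since $\ell(x)+s\ell(\eta)\ge0$ on it and $\ell(\eta)>0$. So it equals $[s_0,\infty)$. The point $x+s_0\eta$ lies in $\partial C$ by minimality of $s_0$, and for $s>s_0$ the point $x+s\eta$ lies in $C+\operatorname{int}C\subseteq\operatorname{int}C$. Thus $\pi$ maps $\partial C$ bijectively onto $E'$. For $\tau\in\partial\mathcal{T}$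 the vectors $\pi(u_w)$, $w\in\tau$, are linearly independent, because $|\tau|<r$ and $\eta$ is generic. Hence $(\partial\mathcal{T},\pi\circ u)$ is a simplicial fan with support $E'$, a space of dimension $r-1$. For any generic $\eta'\in E'$ we have $X_{\eta'}=E'$, and Lemma~\ref{lem:halfopen} gives the third partition with $R'=R_{\eta'}$. (For $r=1$ it reads $\partial\mathcal{T}=\{\emptyset\}=[\emptyset,\emptyset]$.)
\end{proof}

\section{Adjoining a lattice point}\label{sec:main}

\begin{proposition}\label{prop:main}
Let $P\subset\mathbb{R}^D$ be a nonempty lattice polytope, $v\in\mathbb{Z}^D\setminus P$, $Q=\operatorname{conv}(P\cup\{v\})$ and $r=\dim Q\ge1$. Then $\Delta(L_Q-L_P)\in N_{r-1}$. Equivalently, since $L_Q(0)=L_P(0)$, we have $L_Q-L_P\in S(N_{r-1})$.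
\end{proposition}

The difference operator cannot be dropped. If $P$ is a segment of length $m$ and $Q=\operatorname{Pyr}(P)$, then \eqref{eq:pyr} gives $L_Q-L_P=S(1+mn)=(1-\frac m2)q_1+\frac m2q_2$, which is not in $N_2$ for $m>2$.

Here is the plan. Let $F(t)=\sum_{n\ge1}(L_Q-L_P)(n)\,t^n$ and write $F=f/(1-t)^{r+1}$. The values of $\Delta(L_Q-L_P)$ are the coefficients of $\frac{1-t}tF=(f/t)/(1-t)^r$. To imitate Example~\ref{ex:tetra} we add and subtract the mirror image of $f/t$ in degree $r$, which is $\hat f(t)=t^{r+1}f(1/t)$. Reflection of boxes shows that $G=\hat f/(1-t)^{r+1}$ is again a height series; it takes over the role of the interior. The difficulty is the antisymmetric part $\frac{1-t}t(F-tG)$. The factor $t$ is realized by the translation by $\bar v$, which moves the points counted by $G$ into the set counted by $F$. What remains is a layer of bounded thickness along the part of $P$ visible from $v$, together with pieces of lower dimension, and both have height series with denominator $(1-t)^r$ only.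

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.1]
\fill[gray!30] (-1,0)--(1,0)--(0,1)--cycle;
\draw (-1,0)--(1,0);
\draw[very thick] (-1,0)--(0,1)--(1,0);
\draw (-1,0)--(0,3)--(1,0);
\draw (0,1)--(0,3);
\foreach \x in {-2,...,2} \foreach \y in {0,...,3} \fill (\x,\y) circle (1.3pt);
\node[above right] at (0,3) {$v$};
\node[below] at (-1,0) {$w_1$};
\node[above right] at (0,1) {$w_2$};
\node[below] at (1,0) {$w_3$};
\node at (0,0.4) {$P$};
\end{tikzpicture}
\caption{The lattice point $v=(0,3)$ is adjoined to the triangle $P$ with vertices $w_1=(-1,0)$, $w_2=(0,1)$, $w_3=(1,0)$. The two thick edges are visible from $v$. The new region $Q\setminus P$ is the union of the triangles $vw_1w_2$ and $vw_2w_3$ without the thick edges.}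
\label{fig:ex}
\end{figure}

\begin{example}\label{ex:plane}
Let $P$ and $v$ be as in Figure~\ref{fig:ex}, so $r=2$. Write points over the left triangle as $\alpha\bar v+\beta_1\bar w_1+\beta_2\bar w_2$ and points over the right one as $\alpha\bar v+\beta_2\bar w_2+\beta_3\bar w_3$. In each case the three generators have determinant $\pm2$, and the nontrivial lattice class is that of $c=\frac12(\bar v+\bar w_2)=(0,2,1)$. Give the common segment $vw_2$ to the left triangle. Then $F$ counts the lattice points with $\alpha>0$, $\beta_1,\beta_2\ge0$ and those with $\alpha>0$, $\beta_2\ge0$, $\beta_3>0$. The boxes contain $\bar v,\,c$ and $\bar v+\bar w_3,\,c+\bar w_3$, so $f=2t+2t^2$ and $\hat f=2t+2t^2$. Reversing weak and strict inequalities, $G$ counts the lattice points with $\alpha\ge0$, $\beta_1,\beta_2>0$ and those with $\alpha\ge0$, $\beta_2>0$, $\beta_3\ge0$: exactly those with $\alpha\ge0$ that do not lie over the edges $vw_1$ and $vw_3$. After removing their translates by $\bar v$ from the points of $F$, we are left with the points with $0<\alpha<1$, whose boxes contain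 $c$ and $c+\bar w_3$, and the points with $\alpha\ge1$ over the edges $vw_1$ (with $\beta_1\ge0$) and $vw_3$ (with $\beta_3>0$), whose boxes contain $\bar v$ and $\bar v+\bar w_3$. In each piece two coefficients are unbounded, so $F-tG=t(2+2t)/(1-t)^2$. Now
\[
\frac{1-t}t(F+tG)=\frac{2+4t+2t^2}{(1-t)^2}=2+\frac{8t}{(1-t)^2},\qquad\frac{1-t}t(F-tG)=\frac{2+2t}{1-t},
\]
so $2\Delta(L_Q-L_P)=8q_1+4q_0$. This agrees with Example~\ref{ex:low}: $\delta_0$ grows by the number $2$ of new lattice points, and $\delta_1$ by twice the new area $2$.
\end{example}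

\begin{proof}[Proof of Proposition~\ref{prop:main}]
\emph{Step 1: the visible part of $P$.} If $v\notin\operatorname{aff}P$, let $B=P$. Otherwise $\dim P=r$, and $P$ is the set of points of $\operatorname{aff}P$ with $\ell_\Phi\le0$ for all facets $\Phi$ of $P$, where $\ell_\Phi$ is affine and $\Phi=P\cap\{\ell_\Phi=0\}$. Call $\Phi$ \emph{visible} if $\ell_\Phi(v)>0$, and let $B$ be the union of the visible facets. We claim:
\begin{quote}
\emph{every ray from $v$ that meets $P$ meets $B$ in exactly one point, namely in its first point in $P$.}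
\end{quote}
If $v\notin\operatorname{aff}P$, a ray from $v$ meets $\operatorname{aff}P$ at most once. Otherwise let $y$ be the first point of the ray in $P$; it differs from $v$ because $v\notin P$. Every point of $[v,y)$ violates a facet inequality, and there are finitely many facets, so some $\ell_\Phi$ is positive at points of $[v,y)$ arbitrarily close to $y$. Then $\ell_\Phi(y)=0$, and since $\ell_\Phi$ is affine along the ray, $\ell_\Phi(v)>0$. So $y\in B$. Conversely, if a point $y'$ of the ray lies in a visible facet $\Phi$, then $\ell_\Phi>0$ on $[v,y')$, so $y'$ is the first point in $P$.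

Fix a triangulation of $P$ whose vertices are vertices of $P$; they are lattice points. A simplex of the triangulation whose relative interior meets a face of $P$ lies in that face. Let $\mathcal{T}$ consist of $\emptyset$ and the vertex sets of the simplices that lie in a visible facet (in $P$, if $v\notin\operatorname{aff}P$). Then $B$ is the disjoint union of the sets $\operatorname{relint}\operatorname{conv}\tau$ over $\emptyset\ne\tau\in\mathcal{T}$. For $\tau\in\mathcal{T}$ the point $v$ lies outside $\operatorname{aff}\tau$, because $\ell_\Phi$ vanishes on $\tau$ but not at $v$, respectively because $\operatorname{aff}\tau\subseteq\operatorname{aff}P$. So $\tau\cup\{v\}$ is affinely independent.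

The polytope $Q$ is the union of the segments $[v,x]$ with $x\in P$. A ray from $v$ meets $P$ in a segment $[y,y']$ with $y\in B$, if at all, and then meets $Q\setminus P$ in $[v,y)$. Hence $Q\setminus P$ consists of $v$ and the open segments $(v,y)$ with $y\in B$, that is,
\begin{equation}\label{eq:QP}
Q\setminus P=\bigcup_{\tau\in\mathcal{T}}\operatorname{relint}\operatorname{conv}(\tau\cup\{v\}).
\end{equation}

\emph{Step 2: the fan at $v$.} Let $E$ be the linear span of $P-v$, which equals $\operatorname{aff}Q-v$ and has dimension $r$. Let $C=\{\lambda(x-v):\lambda\ge0,\ x\in P\}$ and $u_w=w-v$. The cone $C$ is generated by finitely many vectors, so it is closed and convex, and it spans $E$. Since $v\notin P$, a hyperplane strictly separates $v$ from $P$, which gives a linear functional $\ell$ that is positive on $C\setminus\{0\}$. The vectors $u_w$, $w\in\tau$, are linearly independent by Step 1. Let $0\ne x\in C$, and let $y$ be the point of $B$ on the ray $v+\mathbb{R}_{\ge0}x$. If $x=\sum_{w\in\tau}\beta_wu_w$ with all $\beta_w>0$ and $\mu=\sum_w\beta_w$, then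 $v+x/\mu=\sum_w(\beta_w/\mu)w$ lies in $B$ and on the ray, so it equals $y$ and $y\in\operatorname{relint}\operatorname{conv}\tau$. Conversely, $y\in\operatorname{relint}\operatorname{conv}\tau$ implies $y-v\in C^\circ_\tau$ and so $x\in C^\circ_\tau$. Thus $x$ lies in exactly one $C^\circ_\tau$, and $(\mathcal{T},u)$ is a simplicial fan with support $C$. Let $\partial\mathcal{T}$, $R$ and $R'$ be as in Lemma~\ref{lem:three}.

\emph{Step 3: height series.} For $\mathcal{A}\subseteq\mathcal{T}$ and an interval $A\subseteq[0,\infty)$ let $Z(\mathcal{A},A)$ be the set of lattice points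
\[
z=\alpha\bar v+\sum_{w\in\tau}\beta_w\bar w,\qquad\tau\in\mathcal{A},\quad\alpha\in A,\quad\text{all }\beta_w>0 .
\]
The point $z$ determines $\tau$, $\beta$ and $\alpha$: the linear map $(x,h)\mapsto x-hv$ sends $z$ to $\sum_w\beta_wu_w\in C^\circ_\tau$, which determines $\tau$ and $\beta$ by Step 2, and $\alpha=\operatorname{ht}(z)-\sum_w\beta_w$. So $Z(\mathcal{A},A)$ and $Z(\mathcal{A}',A')$ are disjoint as soon as $\mathcal{A}\cap\mathcal{A}'=\emptyset$ or $A\cap A'=\emptyset$. For an interval of faces, $Z([R,\sigma],A)$ is the set of lattice points $\alpha\bar v+\sum_{w\in\sigma}\beta_w\bar w$ with $\alpha\in A$, $\beta_w>0$ for $w\in R$ and $\beta_w\ge0$ for $w\in\sigma\setminus R$. Lemma~\ref{lem:box} applies to it; here we use that $v$ and the vertices $w$ are lattice points.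

For $n\ge1$ the number $(L_Q-L_P)(n)$ counts the lattice points of $n(Q\setminus P)$, so by \eqref{eq:QP} the series $F$ is the height series of $Z(\mathcal{T},(0,\infty))$. Let $G$ be the height series of $Z(\mathcal{T}\setminus\partial\mathcal{T},[0,\infty))$. Translation by the lattice vector $\bar v$ raises heights by one and maps this set onto $Z(\mathcal{T}\setminus\partial\mathcal{T},[1,\infty))$. Therefore $F-tG$ is the height series of
\[
Z(\mathcal{T},(0,\infty))\setminus Z(\mathcal{T}\setminus\partial\mathcal{T},[1,\infty))=Z(\mathcal{T},(0,1))\sqcup Z(\partial\mathcal{T},[1,\infty)).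
\]
We cut each of these sets along a partition from Lemma~\ref{lem:three} and apply Lemma~\ref{lem:box} to the pieces. The table lists the intervals that define the boxes and the number $|M|$ of unbounded coefficients; recall $|\sigma|=r$ and $|\rho|=r-1$.
\[
\begin{array}{lcccc}
\text{set}&\alpha&\beta_w\in(0,1]\text{ for}&\beta_w\in[0,1)\text{ for}&|M|\\ \hline
Z(\mathcal{T},(0,\infty))&(0,1]&w\in R(\sigma)&w\in\sigma\setminus R(\sigma)&r+1\\
Z(\mathcal{T}\setminus\partial\mathcal{T},[0,\infty))&[0,1)&w\in\sigma\setminus R(\sigma)&w\in R(\sigma)&r+1\\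
Z(\mathcal{T},(0,1))&(0,1)&w\in R(\sigma)&w\in\sigma\setminus R(\sigma)&r\\
Z(\partial\mathcal{T},[1,\infty))&[1,2)&w\in R'(\rho)&w\in\rho\setminus R'(\rho)&r
\end{array}
\]
In the third row $\alpha$ is bounded, and in the fourth row there are only $r$ generators. By the first row, $F=f/(1-t)^{r+1}$, where $f$ has nonnegative coefficients; box points have heights in $(0,r+1]$, so $f/t$ is a polynomial of degree at most $r$. For each $\sigma$ the box in the second row is the reflection of the box in the first row, so $G=\hat f/(1-t)^{r+1}$ with $\hat f(t)=t^{r+1}f(1/t)$, a polynomial of degree at most $r$. In the last two rows all box points have height at least $\alpha>0$, so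
\begin{equation}\label{eq:a}
F-tG=\frac{t\,a(t)}{(1-t)^r}\qquad\text{for a polynomial $a$ with nonnegative coefficients.}
\end{equation}

\emph{Step 4: symmetrization.} Let $p=\Delta(L_Q-L_P)$, $s=f/t+\hat f$ and $u=f/t-\hat f$. For $n\ge1$,
\[
2p(n)=[t^n]\,\frac{2(1-t)}{t}F=[t^n]\,\frac{s(t)}{(1-t)^r}+[t^n]\,\frac{u(t)}{(1-t)^r}.
\]
The map $c(t)\mapsto t^rc(1/t)$ exchanges $f/t$ and $\hat f$, so $t^rs(1/t)=s(t)$ and $t^ru(1/t)=-u(t)$. The polynomial $s$ has degree at most $r$ and nonnegative coefficients. Lemma~\ref{lem:palin} with $m=r$ gives $p_1\in N_{r-1}$ whose values at $n\ge1$ are the first terms. For the second terms, $u/(1-t)^r=\frac{1-t}t(F-tG)=a/(1-t)^{r-1}$ by \eqref{eq:a}. So $u=(1-t)a$, $\deg a\le r-1$, and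
\[
t^{r-1}a(1/t)=\frac{t^{r-1}u(1/t)}{1-1/t}=\frac{t^ru(1/t)}{t-1}=\frac{u(t)}{1-t}=a(t).
\]
Lemma~\ref{lem:palin} with $m=r-1$ gives $p_2\in N_{r-2}$ whose values at $n\ge1$ are the second terms. The polynomials $2p$ and $p_1+p_2$ agree at all $n\ge1$, so $2p=p_1+p_2\in N_{r-1}$.
\end{proof}

\begin{remark}\label{rem:rec}
The splitting $2p=p_1+p_2$ is the splitting by parity. By Lemma~\ref{lem:palin}, $p_1(-n)=(-1)^{r-1}p_1(n)$ and $p_2(-n)=(-1)^rp_2(n)$. Since $s-u=2\hat f$, the coefficient of $t^n$ in $(1-t)G$ is $\frac12(p_1-p_2)(n)=(-1)^{r-1}p(-n)$ for $n\ge1$. As $G(0)=0$ and $(L_Q-L_P)(0)=0$, summing gives $[t^n]\,G=(-1)^r(L_Q-L_P)(-n)$. So $G$ is related to $F$ as the interior is related to a polytope in Ehrhart--Macdonald reciprocity.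
\end{remark}

\begin{remark}\label{rem:cm}
Step 3 can also be carried out with commutative algebra. Sorting the lattice points by the face $\rho=\{w:\beta_w\notin\mathbb{Z}\}$ expresses $f$ and $ta$ as sums of height series of boxes multiplied by $h$-polynomials of links of faces in $\mathcal{T}$ and $\partial\mathcal{T}$. These two complexes triangulate a cross-section of $C$ and its boundary, a ball and a sphere. By Reisner's theorem they and their links are Cohen--Macaulay, so the $h$-polynomials have nonnegative coefficients \cite{Stanley}. We do not use this route.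
\end{remark}

\section{Proofs of the theorems}\label{sec:proofs}

Pyramids turn Proposition~\ref{prop:main} into a statement about a single polytope.

\begin{proposition}\label{prop:single}
If $P$ is a nonempty lattice polytope of dimension $r$, then $L_P\in N_r$.
\end{proposition}

\begin{proof}
Apply Proposition~\ref{prop:main} to $P\times\{0\}$ and $v=(0,1)$. Here $Q=\operatorname{Pyr}(P)$ has dimension $r+1$, and \eqref{eq:pyr} gives $L_P=\Delta SL_P=\Delta(L_Q-L_P)\in N_r$.
\end{proof}

Below, a polytope in $\mathbb{R}^j$ with $j\le d$ is placed in $\mathbb{R}^j\times\{0\}\subseteq\mathbb{R}^d$, which does not change its Ehrhart polynomial. We write $\Lambda=\Lambda_\phi$; like every linear map on $V_d$, it is continuous.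

\begin{proof}[Proof of Theorem~\ref{thm:nonneg}]
Suppose $\Lambda(q_i)\ge0$ for all $i\le d$. For $P\ne\emptyset$ we have $L_P\in N_{\dim P}\subseteq N_d$ by Proposition~\ref{prop:single}, so $\phi(P)=\Lambda(L_P)\ge0$; and $\phi(\emptyset)=0$. Conversely, let $\phi$ be nonnegative and $i\le d$. With $P_m$ and $\lambda_m$ from Lemma~\ref{lem:extremal}, $\Lambda(q_i)=\lim_m\lambda_m\phi(P_m)\ge0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:mono}]
Suppose $\Lambda(1)\ge0$ and $\Lambda(Sq_i)\ge0$ for all $i\le d-1$, so that $\Lambda\ge0$ on $S(N_{d-1})$. Let $P\subseteq Q$ in $\mathcal{P}(\mathbb{Z}^d)$ with $Q\ne\emptyset$. If $P=\emptyset$, then $\phi(P)=0\le\Lambda(1)=\phi(\{x\})$ for a vertex $x$ of $Q$, and we may replace $P$ by $\{x\}$. So let $P\ne\emptyset$. Put $P_0=P$, and as long as some vertex $v$ of $Q$ is not in $P_j$, let $P_{j+1}=\operatorname{conv}(P_j\cup\{v\})$. All $P_j$ lie in $Q$, and the process stops at a polytope containing all vertices of $Q$, which is $Q$. By Proposition~\ref{prop:main},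
\begin{equation}\label{eq:chain}
L_Q-L_P=\sum_j\bigl(L_{P_{j+1}}-L_{P_j}\bigr)\in S(N_{d-1}),
\end{equation}
so $\phi(Q)-\phi(P)\ge0$.

Conversely, let $\phi$ be monotone. Then $\Lambda(1)=\phi(\{0\})\ge\phi(\emptyset)=0$. For $i\le d-1$ and $P_m\subset\mathbb{R}^i$ from Lemma~\ref{lem:extremal}, the simplex $\operatorname{Pyr}(P_m)\subset\mathbb{R}^{i+1}$ has $P_m$ as a facet, and by \eqref{eq:pyr},
\[
0\le\lambda_m\bigl(\phi(\operatorname{Pyr}(P_m))-\phi(P_m)\bigr)=\Lambda\bigl(S(\lambda_mL_{P_m})\bigr)\longrightarrow\Lambda(Sq_i).\qedhere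
\]
\end{proof}

\section{Dual cones and finite tests}\label{sec:more}

Throughout, $d\ge1$ and $\phi$ is a lattice-invariant valuation on $\mathcal{P}(\mathbb{Z}^d)$.

\begin{corollary}\label{cor:dual}
The closed convex cone generated by the Ehrhart polynomials of nonempty lattice polytopes in $\mathbb{R}^d$ is $N_d$. The closed convex cone generated by all $L_Q-L_P$ with $P\subseteq Q$ in $\mathcal{P}(\mathbb{Z}^d)$ is $\mathbb{R}_{\ge0}\cdot1+S(N_{d-1})$. The inequalities $\varepsilon_i(P)\ge0$, $0\le i\le d$, hold for all $P$ and imply every homogeneous linear inequality that is valid for the Ehrhart coefficients of all lattice polytopes in $\mathbb{R}^d$.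
\end{corollary}

\begin{proof}
The cones $N_d$ and $\mathbb{R}_{\ge0}\cdot1+S(N_{d-1})$ are generated by bases of $V_d$, so they are closed. The first contains all $L_P$ by Proposition~\ref{prop:single}. The second contains $L_Q-L_P$ by \eqref{eq:chain} if $P\ne\emptyset$, and it contains $L_Q-L_\emptyset=1+(L_Q-L_{\{x\}})$ for a vertex $x$ of $Q\ne\emptyset$. Conversely, $q_i=\lim_m\lambda_mL_{P_m}$, $1=L_{\{0\}}-L_\emptyset$ and $Sq_i=\lim_m\lambda_m(L_{\operatorname{Pyr}(P_m)}-L_{P_m})$. Finally, a valid homogeneous linear inequality reads $\Lambda(L_P)\ge0$ for all $P$; then $\Lambda(L_P)=\sum_i\Lambda(q_i)\varepsilon_i(P)$ with $\Lambda(q_i)\ge0$ by Theorem~\ref{thm:nonneg}.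
\end{proof}

\begin{corollary}\label{cor:simplices}
The valuation $\phi$ is nonnegative if and only if it is nonnegative on lattice simplices. It is monotone if and only if it is nonnegative on a point and $\phi(\Phi)\le\phi(\Sigma)$ for every facet $\Phi$ of every lattice simplex $\Sigma$ of dimension at least $1$.
\end{corollary}

\begin{proof}
In Section~\ref{sec:proofs} the inequalities $\Lambda(q_i)\ge0$ were derived from the simplices $P_m$ alone, and the inequalities $\Lambda(1)\ge0$, $\Lambda(Sq_i)\ge0$ from a point and the pairs $P_m\subset\operatorname{Pyr}(P_m)$ alone.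
\end{proof}

\begin{corollary}\label{cor:recursion}
The valuation $\phi$ is monotone if and only if it is nonnegative on a point and the map $\psi(P)=\phi(\operatorname{Pyr}(P))-\phi(P)=\Lambda_\phi(SL_P)$, extended by $\psi(\emptyset)=0$, is a nonnegative lattice-invariant valuation on $\mathcal{P}(\mathbb{Z}^{d-1})$.
\end{corollary}

\begin{proof}
The formula for $\psi$ is \eqref{eq:pyr}. It shows that $\psi$ is the lattice-invariant valuation given by the functional $\Lambda_\phi\circ S$ on $V_{d-1}$. For $d\ge2$, Theorem~\ref{thm:nonneg} in dimension $d-1$ says that $\psi$ is nonnegative exactly if $\Lambda_\phi(Sq_i)\ge0$ for $i\le d-1$. For $d=1$ the same holds because $\mathcal{P}(\mathbb{Z}^0)$ consists of a point and $\emptyset$. Now apply Theorem~\ref{thm:mono}.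
\end{proof}

A lattice-invariant valuation is determined by the $d+1$ numbers $\phi_j=\phi(\Sigma_j)=\Lambda_\phi\bigl(\binom{n+j}j\bigr)$, and in these coordinates the two cones look as follows.

\begin{corollary}\label{cor:test}
The valuation $\phi$ is nonnegative if and only if $\phi_0\ge0$ and
\begin{align*}
\sum_l(-1)^l\binom{k+1}{l}\phi_{2k+1-l}&\ge0&&(k\ge0,\ 2k+1\le d),\\
\sum_l(-1)^l\Bigl[\binom kl+\binom{k+1}l\Bigr]\phi_{2k-l}&\ge0&&(k\ge1,\ 2k\le d).
\end{align*}
It is monotone if and only if $\phi_0\ge0$, $\phi_1\ge\phi_0$ and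
\begin{align*}
\sum_l(-1)^l\binom{k+2}{l}\phi_{2k+2-l}&\ge0&&(k\ge0,\ 2k+2\le d),\\
\sum_l(-1)^l\Bigl[\binom{k+1}l+\binom{k+2}l\Bigr]\phi_{2k+1-l}&\ge0&&(k\ge1,\ 2k+1\le d).
\end{align*}
In each case these are $d+1$ linearly independent, hence irredundant, inequalities, and they define the facets of the cone.
\end{corollary}

\begin{proof}
For $0\le e\le j$, expanding $t^e=(1-(1-t))^e$ gives
\[
\frac{t^e}{(1-t)^{j+1}}=\sum_{l=0}^e(-1)^l\binom el\frac1{(1-t)^{j-l+1}},
\]
and $(1-t)^{-(j-l)-1}$ is the series of $L_{\Sigma_{j-l}}$. So $\Lambda_\phi$ takes the value $\sum_l(-1)^l\binom el\phi_{j-l}$ on the polynomial with series $t^e/(1-t)^{j+1}$. By \eqref{eq:gq}, $q_{2k+1}$ corresponds to $(e,j)=(k+1,2k+1)$, and $q_{2k}$ to the sum over $(k,2k)$ and $(k+1,2k)$. Applying $S$ multiplies the series by $t/(1-t)$, which raises $e$ and $j$ by one: $Sq_0$ corresponds to $(1,1)$, $Sq_{2k+1}$ to $(k+2,2k+2)$, and $Sq_{2k}$ to the sum over $(k+1,2k+1)$ and $(k+2,2k+1)$. Theorems~\ref{thm:nonneg} and~\ref{thm:mono} become the listed inequalities. In each list there is one inequality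 for every $j\in\{0,\dots,d\}$; it involves only $\phi_0,\dots,\phi_j$, and $\phi_j$ has coefficient $1$ or $2$. The system is triangular, hence linearly independent.
\end{proof}

For $d=3$, nonnegativity means that $\phi_0$, $\phi_1-\phi_0$, $2\phi_2-3\phi_1+\phi_0$ and $\phi_3-2\phi_2+\phi_1$ are nonnegative, and monotonicity means that $\phi_0$, $\phi_1-\phi_0$, $\phi_2-2\phi_1+\phi_0$ and $2\phi_3-5\phi_2+4\phi_1-\phi_0$ are nonnegative.

\begin{thebibliography}{9}

\bibitem{JS}
Katharina Jochemko and Raman Sanyal,
\emph{Combinatorial positivity of translation-invariant valuations and a discrete Hadwiger theorem},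
arXiv:1505.07440 (2015).

\bibitem{Stanley}
Stanley,
\emph{Combinatorics and Commutative Algebra}, Ch.~II.

\end{thebibliography}
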